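# Weak ordinarity and generic vanishing for threefolds over an abelian variety

## 1. The points of $\mathbb P^2(\mathbb F_p)$ and a two-by-three matrix

Fix an algebraically closed field $k$ of characteristic $p>0$. On $\mathbb P^2=\mathbb P^2_k$ consider the matrix
$$\begin{pmatrix}x_0&x_1&x_2\\ x_0^p&x_1^p&x_2^p\end{pmatrix}\tag{1.1}$$
with its minors $\Delta_0=x_1x_2^p-x_2x_1^p$, $\Delta_1=x_2x_0^p-x_0x_2^p$, $\Delta_2=x_0x_1^p-x_1x_0^p$. A point is a common zero of the minors exactly when $(x_i^p)$ is proportional to $(x_i)$, that is, when the point is fixed by the $p$-th power map on coordinates. So the zero set is $Z=\mathbb P^2(\mathbb F_p)$, a set of $p^2+p+1$ points. Through each of them pass $p+1$ lines defined over $\mathbb F_p$, and there are $p^2+p+1$ such lines in all.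

**Lemma 1.1.** Give $Z$ the reduced structure. The minors generate $I_Z$, and there is an exact sequence
$$0\to\mathcal O(-p-2)\oplus\mathcal O(-2p-1)\to\mathcal O(-p-1)^{3}\xrightarrow{(\Delta_0,\Delta_1,\Delta_2)} I_Z\to0.\tag{1.2}$$

*Proof.* On the chart $x_0=1$ two minors are, up to sign, $x_1^p-x_1$ and $x_2^p-x_2$, and the third is
$$x_1x_2^p-x_2x_1^p=x_1(x_2^p-x_2)-x_2(x_1^p-x_1).$$
The ideal $(x_1^p-x_1,\,x_2^p-x_2)$ is the reduced ideal of $\mathbb F_p^2$. The other charts are similar, so the minors generate $I_Z$.

A determinant with a repeated row vanishes, so $\sum x_i\Delta_i=0$ and $\sum x_i^p\Delta_i=0$. These two relations, of degrees $1$ and $p$, define the first map, and (1.2) is a complex. Off $Z$ the matrix has rank $2$ at every point. There the first map is the inclusion of a subbundle, its cokernel is invertible, and this cokernel surjects onto $I_Z=\mathcal O$. A surjection of invertible sheaves is an isomorphism, so (1.2) is exact off $Z$. The first map is injective, because it is so generically. Let $\mathcal K$ be the kernel of $\mathcal O(-p-1)^3\to\mathcal O$ and $\mathcal K'\subset\mathcal K$ the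 image of the first map. A section of $\mathcal K$ over $U\setminus Z$ extends over $U$ as a section of the bundle $\mathcal O(-p-1)^3$, and the extension is still in the kernel since $\mathcal O$ is torsion-free. A section of $\mathcal K'$ over $U\setminus Z$ extends over $U$ in $\mathcal K'$, because $\mathcal K'$ is locally free. As $\mathcal K$ and $\mathcal K'$ agree off $Z$, they are equal. $\square$

Now transport this to an abelian surface. Put $m=p+1\ge3$, an integer prime to $p$. Let $E_1,E_2$ be ordinary elliptic curves, $A'=E_1\times E_2$ and $\Theta=\mathcal O(pt)\boxtimes\mathcal O(pt)$, so $\Theta^2=2$ as an intersection number. Recall that for an ample line bundle $Q$ on an abelian surface $H^i(Q)=0$ for $i>0$ and $h^0(Q)=Q^2/2$; this applies to $Q\otimes N'$ for every $N'\in\mathrm{Pic}^0(A')$.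

**Lemma 1.2.** There is a finite flat morphism $g:A'\to\mathbb P^2$ with $g^*\mathcal O(1)=\Theta^{m}$ that is étale over a neighborhood of $Z$. Put $Z'=g^{-1}(Z)$, a finite reduced scheme, and $M=\Theta^{p^2+p+1}$. For every $N'\in\mathrm{Pic}^0(A')$,
$$\dim H^1(A',\,I_{Z'}\otimes M^2\otimes N')=(p-1)^2>0.$$

*Proof.* Line bundles of degree $\ge3$ on elliptic curves are very ample, so $\Theta^m$ is very ample. Let $A'\subset\mathbb P^r$ be the embedding and fix $x_0\in A'$. A general linear subspace $\Lambda$ of codimension $3$ misses the surface $A'$ and also the embedded tangent plane at $x_0$. Projection from $\Lambda$ is a morphism $g:A'\to\mathbb P^2$ with $g^*\mathcal O(1)=\Theta^m$. It maps the tangent plane at $x_0$ isomorphically to $\mathbb P^2$, so $g$ is étale at $x_0$. It is finite because $\Theta^m$ is ample, and it is flat because it is finite between smooth surfaces. Its non-étale locus is a proper closed subset of $A'$, so the image of that locus is a proper closed subset of $\mathbb P^2$. After composing $g$ with a general element of $PGL_3(k)$, the finite set $Z$ misses this image.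

Since $g$ is flat, $g^*I_Z$ is the ideal of the scheme $g^{-1}(Z)$. This scheme is reduced since $g$ is étale there, so $g^*I_Z=I_{Z'}$. Pull (1.2) back by $g$ and tensor with $M^2\otimes N'$, where $M^2=\Theta^{2p^2+2p+2}$. The exponents are
$$2p^2+2p+2-(p+1)(p+2)=p^2-p,\qquad 2p^2+2p+2-(p+1)(2p+1)=1-p,$$
and $2p^2+2p+2-(p+1)^2=p^2+1$. So we get the exact sequence
$$0\to(\Theta^{p^2-p}\oplus\Theta^{1-p})\otimes N'\to(\Theta^{p^2+1}\otimes N')^{3}\to I_{Z'}\otimes M^2\otimes N'\to0.$$
The middle term has no $H^1$ and no $H^2$, and $H^2(\Theta^{p^2-p}\otimes N')=0$, by ampleness. Hence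
$$H^1(A',I_{Z'}\otimes M^2\otimes N')\cong H^2(A',\Theta^{1-p}\otimes N')\cong H^0(A',\Theta^{p-1}\otimes N'^{-1})^*,$$
and the last space has dimension $(p-1)^2\Theta^2/2=(p-1)^2$. $\square$

Take $p=2$, where all numbers are visible. Here $Z$ is the set of $7$ points of the Fano plane, $\deg g=(\Theta^3)^2=18$, so $Z'$ has $126$ points, and $h^0(\Theta^{14}\otimes N')=196$. Since $H^1(\Theta^{14}\otimes N')=0$, the dimension of $H^1(I_{Z'}\otimes\Theta^{14}\otimes N')$ counts how far the points fail to impose independent conditions: the $126$ points impose only $125$ conditions on $\Theta^{14}\otimes N'$, for every $N'$. The Euler characteristic agrees: $3\cdot 5^2-2^2-1^2=70=196-126$.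

So we own a rank-one sheaf $I_{Z'}\otimes M^2$ on an abelian surface, with $M$ very positive, whose $H^1$ survives every twist by $\mathrm{Pic}^0$. We use it to build a threefold that answers a question about generic vanishing in characteristic $p$ in the negative. A cyclic cover of $A'$ will turn (a subsheaf of finite colength of) $I_{Z'}\otimes M^2$ into a summand of the direct image of a canonical sheaf, and a free quotient will hide this summand from the cohomology of the structure sheaf.

## 2. Weakly ordinary varieties, GV-sheaves, and three theorems

Conventions: varieties are integral. "Not of general type" means $\kappa(X)<\dim X$, where $\kappa$ is the Kodaira dimension. "Generically finite" means generically finite onto the image. For an abelian variety $A$ put $\hat A=\mathrm{Pic}^0(A)$, and let $P_y$ be the line bundle on $A$ given by $y\in\hat A$. Powers of $\omega$ are tensor powers, and $F$ is the absolute Frobenius.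

**Definition 2.1.** A variety $X$ is *weakly ordinary* if for all $i\ge0$ the map $H^i(X,\mathcal O_X)\to H^i(X,F_*\mathcal O_X)$ induced by taking $p$-th powers is an isomorphism.

For an abelian variety, $H^i(A,\mathcal O_A)=\Lambda^iH^1(A,\mathcal O_A)$ compatibly with Frobenius. So $A$ is weakly ordinary as soon as Frobenius is bijective on $H^1(A,\mathcal O_A)$, which is what it means for $A$ to be ordinary. For an elliptic curve this says that the Hasse invariant is nonzero.

**Definition 2.2.** For a coherent sheaf $\mathcal F$ on $A$ put $V^i(\mathcal F)=\{L\in\mathrm{Pic}^0(A): H^i(A,\mathcal F\otimes L)\ne0\}$. The sheaf $\mathcal F$ is a *GV-sheaf* if for every $i\ge0$ the locus $V^i(\mathcal F)$ has codimension at least $i$ in $\mathrm{Pic}^0(A)$.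

For instance $\mathcal O_A$ is GV, since $V^i(\mathcal O_A)$ is the origin for $0\le i\le\dim A$ and empty otherwise. Ample line bundles and skyscraper sheaves are GV, because only their $V^0$ is nonempty. A line bundle of negative degree on an elliptic curve is not GV, because its $V^1$ is everything.

On a smooth variety the *Cartier operator* is the map $F_*\omega_X\to\omega_X$ dual to $\mathcal O_X\to F_*\mathcal O_X$. In local coordinates it sends $x^{\mathbf a}\,dx_1\wedge\dots\wedge dx_n$ to $x^{(\mathbf a+\mathbf 1)/p-\mathbf 1}\,dx_1\wedge\dots\wedge dx_n$ if all $a_i+1$ are divisible by $p$, and to $0$ otherwise. It induces maps $F_*R^ia_*\omega_X\to R^ia_*\omega_X$ for any morphism $a$, and $R^ia_*\omega_X$ is nilpotent if some iterate $F^e_*R^ia_*\omega_X\to R^ia_*\omega_X$ is zero.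

The setup is this. Let $X$ be a smooth proper threefold, not of general type, with a generically finite morphism $a:X\to A$ to an ordinary abelian variety. It is known that then all $R^ia_*\omega_X$ with $i>0$ are nilpotent under the Cartier operator, and that this fails if the non-general-type assumption is dropped, or in higher dimension. The question, whose source is Jefferson Baudin, "On the Euler characteristic of weakly ordinary varieties of maximal Albanese dimension", arXiv:2507.01797 (2025), asks: if moreover $X$ is weakly ordinary, do we have $R^ia_*\omega_X=0$ for all $i>0$, and is $a_*\omega_X$ a GV-sheaf?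

The answer is no. The vanishing always holds, even without weak ordinarity and for arbitrary $A$, but GV can fail in every characteristic.

**Theorem 1.** For every $p$ there are an ordinary abelian threefold $A$ and a smooth projective weakly ordinary threefold $X$, not of general type, with a generically finite morphism $a:X\to A$, such that $R^ia_*\omega_X=0$ for $i>0$, but $V^2(a_*\omega_X)$ contains a closed subset of codimension $1$. In particular $a_*\omega_X$ is not GV.

**Theorem 2.** Let $X$ be a smooth proper threefold not of general type and $a:X\to A$ a generically finite morphism to any abelian variety. Then $R^ia_*\omega_X=0$ for all $i>0$.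

**Theorem 3.** In the situation of Theorem 2, $\kappa:=\kappa(X)\in\{0,1,2\}$, and there is an abelian subvariety $B\subset A$ of dimension $3-\kappa$, with restriction map $\hat\iota:\hat A\to\hat B$, such that:

* (a) every $V^i(a_*\omega_X)$ lies in a finite union of fibres of $\hat\iota$, so it has codimension $\ge3-\kappa$; also $\operatorname{codim}V^3\ge3$ and $V^i=\emptyset$ for $i\ge4$. Hence $a_*\omega_X$ is GV if $\kappa\le1$.
* (b) If $\kappa=2$, then $a_*\omega_X$ is GV if and only if $V^2(a_*\omega_X)$ contains no fibre of $\hat\iota$ (these are irreducible of codimension $1$).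
* (c) If $X$ is weakly ordinary, every component of $V^i(a_*\omega_X)$ through $0$ has codimension $\ge i$. So in (b) the fibre through $0$ is never contained in $V^2$.

The negative answer needs only Theorem 1, whose proof occupies Sections 4 to 6 (from Section 4 only Lemma 4.1).

## 3. Products of curves, and Frobenius away from the origin of $\mathrm{Pic}^0(A)$

Start with examples one can do by hand. If $X=A$ is an abelian threefold, then $\omega_X=\mathcal O_A$ is GV. Next let $p$ be odd and let $c:C\to E_0$ be a double cover of an elliptic curve branched at two points, so that $c_*\omega_C=\mathcal O\oplus N$ with $\deg N=1$. For $X=C\times E_1\times E_2$ the new summand is $N\boxtimes\mathcal O\boxtimes\mathcal O$. Twisted by $(P_0,P_1,P_2)$ it has cohomology only when $P_1,P_2$ are trivial, in degrees $0,1,2$. This locus has codimension $2$, which is allowed. For $X=C_1\times C_2\times E_3$ with two such double covers, the summand $N_1\boxtimes N_2\boxtimes\mathcal O$ has cohomology on $\hat E_1\times\hat E_2\times\{0\}$, of codimension $1$, but only in degrees $0$ and $1$. The summands with a single $N_i$ have cohomology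 in degrees $\le2$ on a set of codimension $2$, and $\mathcal O\boxtimes\mathcal O\boxtimes\mathcal O$ only at the origin. Again GV.

The last example shows what a violation should look like. If $a_*\omega_X$ has a summand $L\boxtimes\mathcal E$ on $A=E\times A'$, with $E$ an elliptic curve, $L\in\mathrm{Pic}^0(E)$ and $A'$ an abelian surface, then by Künneth $V^2(a_*\omega_X)\supset\{L^{-1}\}\times V^1(\mathcal E)$. One needs $V^1(\mathcal E)=\mathrm{Pic}^0(A')$, which is what Lemma 1.2 offers for $I_{Z'}\otimes M^2$.

Now the other side: how would one try to prove GV from weak ordinarity? Put $\mathcal F=a_*\omega_X$ and use the system $\dots\to F^2_*\mathcal F\to F_*\mathcal F\to\mathcal F$. Dualizing and applying the Fourier–Mukai transform gives complexes $\Lambda_0\to\Lambda_1\to\cdots$ on $\hat A$. Serre vanishing forces the maps $\mathcal H^j(\Lambda_0)\to\mathcal H^j(\Lambda_e)$, $j<0$, to vanish for large $e$. If the transition maps were isomorphisms, then $\Lambda_0$ would be a sheaf, and the codimension bounds would follow from bounds on projective dimension. On derived fibres at $y\in\hat A$, the transition map $\Lambda_e\to\Lambda_{e+1}$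 is dual to a map which, by Theorem 2, is Serre dual to the $p$-th power map
$$H^{3-i}(X,a^*P_{p^ey})\to H^{3-i}(X,a^*P_{p^{e+1}y}).$$
Weak ordinarity says that this is bijective for $y=0$. For other $y$ it says nothing, and this is exactly where the argument stops: it controls the components of $V^i$ through the origin (Theorem 3(c), proved in Section 10 by this argument) and no others.

This also tells us how to build a counterexample. The codimension-one set $\{L^{-1}\}\times\mathrm{Pic}^0(A')$ must avoid $0$, so $L$ must be nontrivial. We therefore put the bad sheaf $\mathcal E$ in a nontrivial eigenspace of a finite group $G$ acting on a surface $\tilde S$ over $A'$. In $X=(E'\times\tilde S)/G$, with $G$ acting on $E'$ by translations, $H^*(X,\mathcal O_X)$ sees only the $G$-invariant part of $H^*(\tilde S,\mathcal O)$, while a torsion twist on the elliptic factor brings the other eigenspaces back.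

## 4. Higher direct images of the canonical sheaf over a surface

In the next lemma, $Y$ is a localization of a smooth $k$-variety and $\omega_Y$ is the restriction of its sheaf of top differential forms.

**Lemma 4.1.** Let $\tau:Y\to N$ be a proper, dominant, generically finite morphism of two-dimensional integral schemes essentially of finite type over $k$, with $Y$ regular and canonical sheaf $\omega_Y$. Then $R^i\tau_*\omega_Y=0$ for $i>0$.

*Proof.* **Step 1 (reduction to a birational map onto a local scheme).** For $y\in Y$ over $n\in N$ the dimension formula gives $\dim\mathcal O_{Y,y}+\operatorname{trdeg}(\kappa(y)/\kappa(n))=\dim\mathcal O_{N,n}$, because $k(Y)/k(N)$ is finite. So fibres over points of codimension $\le1$ are finite and all fibres have dimension $\le1$. Only $i=1$ matters, and $R^1\tau_*\omega_Y$ can be nonzero only at points of codimension $2$ with one-dimensional fibre. Let $Y\to N_1\to N$ be the Stein factorization. Then $N_1\to N$ is finite, and $N_1$ is normal with function field $k(Y)$, since the generic fibre of $\tau$ is $\mathrm{Spec}\,k(Y)$. Replacing $N$ by a localization of $N_1$, we may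 assume that $\tau$ is birational, $N$ is normal and local with residue field $\kappa$ and maximal ideal $\mathfrak m$, and the closed fibre has dimension $1$. This fibre is connected (Zariski), hence a union of integral curves $\Gamma_1,\dots,\Gamma_s$.

**Step 2 (reduction to exceptional cycles).** We pass to curves by the theorem on formal functions. The ideals $\mathcal O_Y(-n\sum\Gamma_i)$ are cofinal with the powers of $\mathfrak m\mathcal O_Y$, because $\mathcal O_Y(-\sum\Gamma_i)$ is the radical of $\mathfrak m\mathcal O_Y$. So the completion of $R^1\tau_*\omega_Y$ is $\varprojlim_n H^1(C_n,\omega_Y|_{C_n})$ with $C_n=n\sum\Gamma_i$. It suffices to show $H^1(C,\omega_Y|_C)=0$ for every effective cycle $C$ supported on the $\Gamma_i$.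

**Step 3 (adjunction over $\kappa$).** We need $\omega_{\Gamma_i}\cong\omega_Y(\Gamma_i)|_{\Gamma_i}$, where $\omega_{\Gamma_i}$ is the dualizing sheaf of the projective curve $\Gamma_i$ over $\kappa$. If $\kappa=k$ this is ordinary adjunction. In general spread $\tau$ out to a proper morphism $\mathcal Y\to\mathcal N$ of $k$-varieties with $\mathcal Y$ smooth. Let $Q\subset\mathcal N$ be the closure of the closed point of $N$, shrunk to be smooth, and $\bar\Gamma_i\subset\mathcal Y$ the closure of $\Gamma_i$, an integral divisor mapping to $Q$ and, after shrinking, flat over $Q$. Then $\omega_{\bar\Gamma_i}=\omega_{\mathcal Y}(\bar\Gamma_i)|_{\bar\Gamma_i}$, and the relative dualizing sheaf of $\bar\Gamma_i\to Q$ is $\omega_{\bar\Gamma_i}\otimes\omega_Q^{-1}$. Restrict to the generic fibre $\Gamma_i$, where $\omega_Q$ becomes trivial.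

**Step 4 (induction on the sum of the coefficients of $C$).** The intersection form on the $\Gamma_i$ is negative definite (Lipman, *Rational singularities*, Lemma 14.1). If $C>0$, then $C\cdot C<0$, so some component $\Gamma_i\le C$ has $C\cdot\Gamma_i<0$. The kernel of $\mathcal O_C\to\mathcal O_{C-\Gamma_i}$ is $\mathcal O_Y(-(C-\Gamma_i))|_{\Gamma_i}$. Tensoring with $\omega_Y$ and using Step 3,
$$0\to\omega_{\Gamma_i}(-C)\to\omega_Y|_C\to\omega_Y|_{C-\Gamma_i}\to0 .$$
By duality on $\Gamma_i$, $H^1(\Gamma_i,\omega_{\Gamma_i}(-C))$ is dual to $H^0(\Gamma_i,\mathcal O(C))$, which is $0$, since a line bundle of negative degree on an integral curve has no nonzero section. The term $H^1(C-\Gamma_i,\omega_Y|_{C-\Gamma_i})$ vanishes by induction. Hence $H^1(C,\omega_Y|_C)=0$. $\square$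

**Corollary 4.2.** If $X$ is a smooth proper threefold and $a:X\to A$ is generically finite, then $R^ia_*\omega_X$ has finite support for $i>0$.

*Proof.* Let $W=a(X)$ and let $\zeta\in W$ be a non-closed point, so $\dim\mathcal O_{W,\zeta}\le2$. If it is $\le1$, the dimension formula shows that $a$ has finite fibres over $\mathrm{Spec}\,\mathcal O_{W,\zeta}$, so $X\times_W\mathrm{Spec}\,\mathcal O_{W,\zeta}$ is finite over it and higher direct images vanish there. If it is $2$, apply Lemma 4.1 to $X\times_W\mathrm{Spec}\,\mathcal O_{W,\zeta}\to\mathrm{Spec}\,\mathcal O_{W,\zeta}$. So the closed set $\mathrm{Supp}\,R^ia_*\omega_X$ contains only closed points, hence is finite. $\square$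

## 5. A cyclic cover branched along the $\mathbb F_p$-lines, and a free quotient

Keep $m=p+1$, $A'$, $\Theta$, $M=\Theta^{p^2+p+1}$, $g$, $Z$, $Z'$ from Section 1.

**Step 1 (the branch divisor).** We want a section of $M^m$ whose divisor has an ordinary $m$-fold point at every point of $Z'$. Let $f_0$ be the product of the $p^2+p+1$ linear forms over $\mathbb F_p$ (up to scalars), $f=g^*f_0\in H^0(A',M^m)$ and $D=\operatorname{div}f$. Every component of $g^{-1}(\ell)$, for an $\mathbb F_p$-line $\ell$, is a curve finite over $\ell$, so it surjects onto $\ell$ and meets $Z'$. Near $Z'$ the map $g$ is étale, so $D$ is reduced there. Hence $D$ is reduced along each of its components, and being a divisor on a smooth surface it is reduced. Let $T=\operatorname{Sing}D$, a finite set. It contains $Z'$, since $p+1$ branches of $D$ pass through each point of $Z'$.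

**Step 2 (the surface $\tilde S$).** We take an $m$-th root of $f$. Let $S$ be the normalization of $\mathrm{Spec}\bigoplus_{j=0}^{m-1}M^{-j}$ with multiplication given by $w^m=f$, where $w$ is the tautological section of the pullback of $M$; locally, after trivializing $M$, this is $\mathrm{Spec}\,\mathcal O[w]/(w^m-f)$. Since $f$ has valuation $1$ along the components of $D$, the polynomial $w^m-f$ is irreducible over $k(A')$ by Eisenstein. So $S$ is integral and
$$k(S)=\bigoplus_{j=0}^{m-1}k(A')\,w^j .$$
The group $G=\mu_m(k)\cong\mathbb Z/m$ acts by $w\mapsto\zeta w$. The powers $w^j$, $0\le j<m$, have different characters, so $k(S)^G=k(A')$. Let $\tilde S\to S$ be the minimal resolution. It is canonical, so $G$ acts on $\tilde S$, and $\pi:\tilde S\to A'$ is $G$-invariant.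

**Step 3 (the threefold).** We twist by translations to make the action free. Let $E'$ be an ordinary elliptic curve and let $G$ act on it by translation by the multiples of a point of order $m$, with quotient $\eta:E'\to E:=E'/G$. Define
$$X=(E'\times\tilde S)/G\ \text{ (diagonal action)},\qquad h:E'\times\tilde S\to X,\qquad a:X\to A:=E\times A',\qquad a\circ h=\eta\times\pi .$$
The action is free since it is free on $E'$. So $X$ is a smooth projective threefold and $h$ is étale. The map $a$ is generically finite. $A$ is ordinary, because $E$ is isogenous to $E'$ and $E',E_1,E_2$ are ordinary.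

**Step 4 ($X$ is not of general type).** We use the curves $E'\times\{q\}$. Since $h$ is étale, $h^*\omega_X=\omega_{E'\times\tilde S}$, which has degree $0$ on every $E'\times\{q\}$. The images of these curves cover $X$. A big line bundle has a power of the form ample plus effective, so it has positive degree on the general member of a covering family of curves. So $\omega_X$ is not big.

**Step 5 ($X$ is weakly ordinary).** The purpose is to show that $H^*(X,\mathcal O_X)$ is just $H^*(A,\mathcal O_A)$. Let $R=\tilde S/G$, a normal projective surface. Since $k(S)^G=k(A')$, the induced map $\rho:R\to A'$ is birational. Let $r:R'\to R$ be a resolution and $\psi=\rho r$. As $\psi$ is a birational morphism of smooth projective surfaces, $R^1\psi_*\mathcal O_{R'}=0$. As $r_*\mathcal O_{R'}=\mathcal O_R$, the Leray spectral sequence gives $R^1\rho_*\mathcal O_R\hookrightarrow R^1\psi_*\mathcal O_{R'}=0$. The fibres of $\rho$ have dimension $\le1$ and $\rho_*\mathcal O_R=\mathcal O_{A'}$, so $R\rho_*\mathcal O_R=\mathcal O_{A'}$. Since $p\nmid|G|$, taking invariants is exact, and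
$$H^b(\tilde S,\mathcal O)^G=H^b(R,\mathcal O_R)=H^b(A',\mathcal O).$$
Translations act trivially on $H^*(E',\mathcal O)$: the connected proper group $E'$ acts on these one-dimensional spaces through a morphism $E'\to GL_1$, which is constant. By Künneth and exactness of invariants,
$$H^i(X,\mathcal O_X)=H^i(E'\times\tilde S,\mathcal O)^G=\bigoplus_{c+b=i}H^c(E',\mathcal O)\otimes H^b(A',\mathcal O).$$
Since $p\nmid m$, the trace splits $\mathcal O_E\to\eta_*\mathcal O_{E'}$, so $\eta^*:H^c(E,\mathcal O)\to H^c(E',\mathcal O)$ is injective. Source and target have the same dimension, so it is an isomorphism. Therefore $a^*:H^i(A,\mathcal O_A)\to H^i(X,\mathcal O_X)$ is an isomorphism, compatible with Frobenius. Frobenius is bijective on $H^i(A,\mathcal O_A)=\Lambda^iH^1(A,\mathcal O_A)$ because $A$ is ordinary. So $X$ is weakly ordinary.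

## 6. The eigensheaf of $w^{-2}$ and the proof of Theorem 1

**Step 6 (direct images).** We decompose $a_*\omega_X$ by characters. Since $\omega_X=(h_*\omega_{E'\times\tilde S})^G$, $h$ is finite and $\eta$ is finite,
$$R^ia_*\omega_X=\big(\eta_*\omega_{E'}\boxtimes R^i\pi_*\omega_{\tilde S}\big)^G .$$
By Lemma 4.1, $R^i\pi_*\omega_{\tilde S}=0$ for $i>0$, so $R^ia_*\omega_X=0$ for $i>0$. The sheaf $\omega_{E'}$ has an invariant generator, so $\eta_*\omega_{E'}\cong\eta_*\mathcal O_{E'}=\bigoplus_\chi L_\chi$ is the sum of its eigensheaves. As $\eta$ is an étale $G$-cover, the $L_\chi$ are invertible and $L_\chi\otimes L_{\chi'}\cong L_{\chi\chi'}$, so each $L_\chi\in\mathrm{Pic}^0(E)$ is torsion. Taking invariants,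
$$a_*\omega_X=\bigoplus_\chi L_{\chi^{-1}}\boxtimes(\pi_*\omega_{\tilde S})_\chi .$$
Let $\mathcal E\subset\pi_*\omega_{\tilde S}$ be the eigensheaf for the character of $w^{-2}$ and $L$ the corresponding factor $L_{\chi^{-1}}$. For $N'\in\mathrm{Pic}^0(A')$, Künneth gives
$$H^2\big(A,a_*\omega_X\otimes(L^{-1}\boxtimes N')\big)\supset H^1(E,\mathcal O_E)\otimes H^1(A',\mathcal E\otimes N').\tag{6.1}$$
So it is enough to prove that $H^1(A',\mathcal E\otimes N')\ne0$ for every $N'$.

**Step 7 (the shape of $\mathcal E$).** We show $\mathcal E\cong J\cdot M^2$ for an ideal $J$ of finite colength. Let $\theta$ generate $\omega_{A'}$. The extension $k(S)/k(A')$ has degree $m$ prime to $p$, so it is separable, and the torsion-free sheaf $\pi_*\omega_{\tilde S}$ lies in the constant sheaf $\Omega^2_{k(S)/k}=k(S)\theta$. Hence $\mathcal E$ lies in the constant sheaf $k(A')\,w^{-2}\theta$, which contains the invertible sheaf $M^2w^{-2}\theta=\{sw^{-2}\theta:s\in M^2\}$.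

Over $A'\setminus T$ the divisor $D$ is smooth. Near a point of $D$ there, choose local parameters $x,y$ with $x=f$ (in a trivialization of $M$). The cover $w^m=x$ is smooth with parameters $w,y$, so it equals $S$ and $\tilde S$ there, and $dx\wedge dy=m\,w^{m-1}dw\wedge dy$. Thus $\omega_S$ is generated by $w^{-(m-1)}\theta$, and multiplying by $\bigoplus_{j=0}^{m-1}\mathcal O w^j$ we get
$$\pi_*\omega_S=\bigoplus_{j=0}^{m-1}M^jw^{-j}\theta .$$
Off $D$ the cover is étale and $w$ is a unit, so the same formula holds. Since $2\le m-1$, $\mathcal E|_{A'\setminus T}=M^2w^{-2}\theta|_{A'\setminus T}$.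

A section of $\mathcal E$ over an open $U$ is therefore a section of the invertible sheaf $M^2w^{-2}\theta$ over $U\setminus T$, hence over $U$. So $\mathcal E=J\cdot M^2w^{-2}\theta\cong J\cdot M^2$ for an ideal sheaf $J$, and $\mathcal O/J$ is supported on $T$, hence of finite length.

**Step 8 ($J\subset I_{Z'}$).** This is where the $m$-fold points act. Let $z\in Z'$. Pulling back affine coordinates centered at $g(z)$ by the map $g$, étale at $z$, we get local parameters $x,y$ at $z$ with
$$f=\text{unit}\cdot\prod_{i=1}^m\ell_i(x,y),$$
where the $\ell_i$ are the $p+1=m$ pairwise non-proportional linear forms of the $\mathbb F_p$-lines through $g(z)$; the other lines contribute units. Let $v$ be the valuation of the exceptional curve of the blow-up of $A'$ at $z$ and $t=y/x$. The residue field of $\mathcal O_v$ is $k(t)$. Then $f=x^mf_1$ with $f_1=\text{unit}\cdot\prod\ell_i(1,t)\in\mathcal O_v^*$, so $(w/x)^m=f_1$.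

The ring $\mathcal O_v[Y]/(Y^m-f_1)$ is étale over $\mathcal O_v$, because $m$ and $f_1$ are units, and its generic fibre is $k(S)$ via $Y=w/x$. A localization of it at a maximal ideal is a discrete valuation ring $\mathcal O_{v'}\subset k(S)$ with uniformizer $x$ and
$$\Omega^2_{\mathcal O_{v'}/k}=\mathcal O_{v'}\,dx\wedge dt .$$
Let $s\in J_z$. Then $s\,w^{-2}dx\wedge dy$ is a regular form on $\tilde S$ over a neighborhood of $z$. The morphism $\mathrm{Spec}\,\mathcal O_{v'}\to A'$ lifts to $\tilde S$ by the valuative criterion, since $\pi$ is proper and the generic point already maps to $\tilde S$. So the form lies in $\Omega^2_{\mathcal O_{v'}/k}$. But $w=x\cdot\text{unit}$ and $dx\wedge dy=x\,dx\wedge dt$, so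
$$s\,w^{-2}dx\wedge dy=s\,x^{-1}\cdot\text{unit}\cdot dx\wedge dt .$$
Hence $s/x\in\mathcal O_{v'}$, so $s$ is not a unit in $\mathcal O_{v'}$, and $s(z)=0$.

This shows why we chose the exponent $2$: with $w^{-j}$ in place of $w^{-2}$ the coefficient is $s\,x^{1-j}\cdot\text{unit}$, so $j=1$ imposes no condition along $v'$ and $j=2$ is the first exponent that sees $Z'$.

**Step 9 (conclusion).** We compare with Lemma 1.2. The inclusion $J\subset I_{Z'}$ gives $\mathcal E\otimes N'\hookrightarrow I_{Z'}\otimes M^2\otimes N'$ with cokernel of finite length. A sheaf of finite length has no $H^1$, so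
$$H^1(A',\mathcal E\otimes N')\to H^1(A',I_{Z'}\otimes M^2\otimes N')$$
is surjective. By Lemma 1.2 the target has dimension $(p-1)^2>0$ for every $N'$. By (6.1), $V^2(a_*\omega_X)\supset\{L^{-1}\}\times\mathrm{Pic}^0(A')$, which is closed of codimension $1<2$ in $\mathrm{Pic}^0(A)=\mathrm{Pic}^0(E)\times\mathrm{Pic}^0(A')$. With Steps 3–6 this proves Theorem 1. $\blacksquare$

The bundle $L$ is nontrivial, as Section 3 predicted. Indeed $\bigoplus_\chi H^0(E,L_\chi)=H^0(E',\mathcal O)=k$ comes from the trivial character, so $L_\chi\not\cong\mathcal O$ for $\chi\ne1$, and the character of $w^{-2}$ is nontrivial because $m\ge3$.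

## 7. A pluricanonical form on every threefold generically finite over an abelian variety

From now on $X$ is a smooth proper threefold, not of general type, $a:X\to A$ is generically finite, $A$ is any abelian variety, and $W=a(X)$. To prove Theorem 2 we shall show that $R^ia_*\omega_X$ is invariant under translation by a positive-dimensional abelian subvariety; by Corollary 4.2 it then vanishes. The translations come from the Iitaka fibration, for which we first need $\kappa(X)\ge0$.

By Chow's lemma and resolution of threefolds (Cossart–Piltant, J. Algebra 2008/2009) there are smooth projective $X'$ with birational morphisms $X'\to X$, and $X'$ may be chosen to resolve a given rational map.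

**Lemma 7.1.** $\kappa(X)\ge0$.

The obvious attempt is to pull back $3$-forms from $A$. It works if $k(X)/k(W)$ is separable. It fails in general: if $X\to A$ is the relative Frobenius of an abelian threefold, all pulled-back forms vanish. The remedy is to climb a tower of purely inseparable covers of $X$, where $A$ is replaced by its Frobenius twists, and to compare canonical sheaves exactly at each floor. A model floor is $R=k[t]_{(t)}\subset R'=k[u]_{(u)}$ with $u^p=t$: here $\Omega_R\otimes R'\to\Omega_{R'}$ is zero, but its kernel $R'dt$ is the Frobenius pullback of $\Omega_{R'/R}=R'du$ via $du\mapsto d(u^p)$. So $\Omega_R\otimes R'\cong\Omega_{R'}\otimes\Omega_{R'/R}^{\otimes(p-1)}$, and the right-hand side has sections coming from upstairs.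

*Proof.* **Step 1 (the tower).** Let $L=k(X)$, let $L_0$ be the separable closure of $k(W)$ in $L$, choose $e$ with $L^{p^e}\subset L_0$, and put $M_i=L\cdot L_0^{1/p^i}$ for $0\le i\le e$. Then $M_0=L$, $M_e=L_0^{1/p^e}$ and $M_{i+1}^p\subset M_i\subset M_{i+1}$. Let $X_i$ be the normalization of $X$ in $M_i$ and $\psi:X_e\to X$. Let $x\in X_e$ be a codimension-one point, with images $x_i\in X_i$, and $R_i=\mathcal O_{X_i,x_i}$. These are discrete valuation rings, essentially smooth over $k$ (normal varieties are regular in codimension one). As $M_{i+1}/M_i$ is purely inseparable, $R_{i+1}$ is the integral closure of $R_i$ in $M_{i+1}$. It is finite over $R_i$, and $R_{i+1}^p\subset R_{i+1}\cap M_i=R_i$.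

**Step 2 ($p$-bases).** We show that $R_{i+1}\cong R_i[Y_1,\dots,Y_r]/(Y_j^p-y_j^p)$ for suitable $y_j\in R_{i+1}$, where $[M_{i+1}:M_i]=p^r$. Since $R_{i+1}^p\subset R_i$, the ramification index is $1$ or $p$, and the residue extension $\kappa_{i+1}/\kappa_i$ satisfies $\kappa_{i+1}^p\subset\kappa_i$. Take lifts of a $p$-basis of the residue extension, together with a uniformizer of $R_{i+1}$ if the index is $p$. Since ramification index times residue degree is $p^r$, these are $r$ elements $y_1,\dots,y_r$. Modulo a uniformizer of $R_i$, the ring $R_{i+1}$ is filtered with graded pieces $\kappa_{i+1}$, so the monomials in the $y_j$ generate it. By Nakayama the $y_j$ generate $R_{i+1}$ over $R_i$, and $R_i[Y]/(Y_j^p-y_j^p)\to R_{i+1}$ is a surjection of free modules of the same rank $p^r$, hence an isomorphism.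

**Step 3 (comparison of canonical modules).** By Step 2, $\Omega_{R_{i+1}/R_i}$ is free on the $dy_j$. Consider the conormal sequence
$$0\to\bigoplus_jR_{i+1}\cdot(Y_j^p-y_j^p)\to\Omega_{R_i}\otimes R_{i+1}\oplus\bigoplus_jR_{i+1}dY_j\to\Omega_{R_{i+1}}\to0 .$$
It is exact on the left as well: $\Omega_{R_i}$ and $\Omega_{R_{i+1}}$ are free of rank $3$, so the first term, free of rank $r$, surjects onto a free module of rank $r$. Since $Y_j^p-y_j^p\mapsto-d(y_j^p)\in\Omega_{R_i}\otimes R_{i+1}$, we get an exact sequence
$$0\to F^*\Omega_{R_{i+1}/R_i}\to\Omega_{R_i}\otimes R_{i+1}\to\Omega_{R_{i+1}}\to\Omega_{R_{i+1}/R_i}\to0\tag{7.1}$$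
with first map $dy\mapsto d(y^p)$. This map is canonical: $y\mapsto d(y^p)$ is additive, satisfies the Leibniz rule relative to Frobenius, and kills $R_i$. Since $\det F^*\Omega_{R_{i+1}/R_i}=(\det\Omega_{R_{i+1}/R_i})^{\otimes p}$, determinants of (7.1) and iteration give a canonical isomorphism
$$\omega_L\otimes M_e\cong\omega_{M_e}\otimes\bigotimes_{i=0}^{e-1}(\det\Omega_{M_{i+1}/M_i}\otimes M_e)^{\otimes(p-1)}\tag{7.2}$$
which respects the lattices given by the $R_i$ at every codimension-one point of $X_e$.

**Step 4 (sections of the right-hand side).** Let $A_i\to A$ be the $i$-fold relative Frobenius from the $p^{-i}$-twist of $A$, and $W_i\subset A_i$ the corresponding twist of $W$, with function field $k(W)^{1/p^i}$. Since $W_i\to W$ is finite, $X_i$ is normal and $k(W)^{1/p^i}\subset M_i$, local functions on $W_i$ are integral over $\mathcal O_W$ and so pull back to regular functions on $X_i$. Thus there are morphisms $X_i\to W_i\subset A_i$, and invariant $1$-forms of $A_i$ pull back to regular elements of every $\Omega_{R_i}$. The invariant forms generate $\Omega_{k(W_i)}$, hence also $\Omega_{L_0^{1/p^i}}$, since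 $L_0^{1/p^i}/k(W)^{1/p^i}$ is separable. For $i=e$ they generate $\Omega_{M_e}$. Those of $A_{i+1}$ generate $\Omega_{M_{i+1}/M_i}$, because $M_{i+1}=M_i\cdot L_0^{1/p^{i+1}}$. Suitable wedge products of invariant forms give nonzero elements of all tensor factors on the right of (7.2), regular at every codimension-one point.

**Step 5 (descent to $X$).** By (7.2) the product of these elements is a nonzero section $s$ of the line bundle $\psi^*\omega_X$, regular at all codimension-one points of the normal variety $X_e$, hence regular. If $M_e^{p^N}\subset L$, then $s^{p^N}$ is, in local trivializations of $\omega_X$, an element of $L$ integral over $\mathcal O_X$. As $X$ is normal, $s^{p^N}$ is a nonzero section of $\omega_X^{p^N}$. $\square$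

## 8. The Iitaka fibration and torsors under abelian varieties

**Lemma 8.1.** Let $Y$ be a projective scheme over a field $K$ such that $Y_{\bar K}$ is isomorphic to an abelian variety $B_1$. Then $B':=\mathrm{Aut}^0_{Y/K}$ is an abelian variety with $B'_{\bar K}=B_1$ acting by translations, and $Y$ is a $B'$-torsor.

*Proof.* Formation of $\mathrm{Aut}^0$ commutes with field extension. Over $\bar K$ it contains the translations $B_1$, and its tangent space $H^0(B_1,T_{B_1})$ has dimension $\dim B_1$. So it is smooth and equals $B_1$. The map $B'\times Y\to Y\times Y$, $(b,y)\mapsto(by,y)$, is an isomorphism over $\bar K$, hence over $K$. $\square$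

A plane cubic over $K$ that is smooth of genus one but has no $K$-point is a typical nontrivial torsor.

**Proposition 8.2.** There are a finitely generated field $K$, $k\subset K\subset k(X)$, of transcendence degree $\kappa(X)\in\{0,1,2\}$ and algebraically closed in $k(X)$, an abelian variety $B'$ over $K$ of dimension $3-\kappa(X)$, a $B'$-torsor $Y_\eta$ with function field $k(X)$, and a $K$-morphism $\alpha:Y_\eta\to A_K$ which is finite onto its image and induces the rational map $a$.

*Proof.* By Lemma 7.1 and the hypothesis, $0\le\kappa(X)\le2$.

**Case $\kappa=0$.** Take $K=k$. By Hacon–Patakfalvi–Zhang (*Birational characterization of abelian varieties and ordinary abelian varieties in characteristic $p>0$*, Duke 2019), a smooth projective variety with $\kappa=0$ and generically finite Albanese morphism is birational to an abelian variety. Apply this to $X'$, whose Albanese morphism is generically finite because $X'\to A$ factors through it. The rational map from the abelian variety to $A$ extends to a morphism, and a generically finite morphism of abelian varieties is finite. We take $Y_\eta=B'$ to be this abelian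 variety.

**The Iitaka fibration, $\kappa\in\{1,2\}$.** This step produces a generic fibre with at most one pluricanonical section in each degree. Let $K$ be the field of homogeneous fractions of degree $0$ of $\bigoplus_nH^0(X,\omega_X^n)$. As a subfield of $k(X)$ it is finitely generated, and its transcendence degree is $\kappa$. It is algebraically closed in $k(X)$: suppose $u\in k(X)$ satisfies $u^d+\sum_{i\ge1}(b_i/b_0)u^{d-i}=0$ with $b_i\in H^0(X,\omega_X^N)$. Multiplying by $b_0^d$, the rational section $b_0u$ of $\omega_X^N$ satisfies a monic equation with coefficients $b_ib_0^{i-1}$ that are regular sections of $\omega_X^{Ni}$. Since $X$ is normal, $b_0u$ is regular, and $u=(b_0u)/b_0\in K$.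

Choose $n_0$ such that ratios of sections of $\omega_X^{n_0}$ generate $K$, and a smooth projective model $X'$ resolving the corresponding map $f:X'\to I$ onto its image in projective space, so $k(I)=K$. Let $H=\mathcal O_I(1)$. If $s_i$ are the sections of $\omega_{X'}^{n_0}$ and $t_i$ the coordinates, then $E_0=\operatorname{div}(s_i)-f^*\operatorname{div}(t_i)$ does not depend on $i$. It is effective, because near any point some $f^*t_i$ has no zero. So
$$\omega_{X'}^{n_0}=f^*H\otimes\mathcal O(E_0),\qquad H\text{ ample},\ E_0\ge0 .$$
Let $X_\eta$ be the generic fibre of $f$. Up to tensoring with a one-dimensional $K$-space, $\omega_{X_\eta}=\omega_{X'}|_{X_\eta}$. Two sections of $\omega_{X_\eta}^n$ extend, after multiplication by an element of $K^*$, to sections of $\omega_{X'}^n\otimes f^*H^N\subset\omega_{X'}^{n+Nn_0}$, so their ratio lies in $K$. Hence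
$$h^0(X_\eta,\omega_{X_\eta}^n)\le1\ \text{ for all }n>0,\text{ with equality for some }n>0.\tag{8.1}$$
Also $X_\eta$ is regular and projective. It is geometrically irreducible and $H^0(X_\eta,\mathcal O)=K$, since $K$ is algebraically closed in $k(X)$. The induced map $X_\eta\to A_K$ is generically finite onto its image, because $X'\to A\times I$ is.

**Case $\kappa=2$.** We show that the regular curve $X_\eta$ is smooth of genus one. By (8.1) $\deg\omega_{X_\eta}\ge0$, and a positive degree would make $h^0(\omega^n)$ grow by Riemann–Roch; so the degree is $0$. Hence $\chi(\mathcal O)=-\tfrac12\deg\omega=0$, so $h^1(\mathcal O)=1=h^0(\omega)$, and a degree-zero line bundle with a section is trivial: $\omega\cong\mathcal O$.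

Let $\bar X=X_\eta\otimes_K\bar K$, which is irreducible with $H^0(\mathcal O)=\bar K$, $\omega_{\bar X}\cong\mathcal O$ and $h^1(\mathcal O)=1$. Let $C$ be the normalization of $\bar X_{red}$. It maps non-constantly to $A_{\bar K}$, so $h^1(\mathcal O_C)\ge1$. The maps $H^1(\mathcal O_{\bar X})\to H^1(\mathcal O_{\bar X_{red}})\to H^1(\mathcal O_C)$ are surjective, because $H^2$ vanishes on curves and because the second cokernel sheaf has finite length. So all three spaces are one-dimensional. Let $\mathcal N$ be the nilradical of $\mathcal O_{\bar X}$. By duality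
$$\omega_{\bar X_{red}}=\mathcal Hom(\mathcal O_{\bar X_{red}},\omega_{\bar X})\cong\mathrm{Ann}(\mathcal N)\subset\mathcal O_{\bar X}$$
has a nonzero section, since $h^0(\omega_{\bar X_{red}})=h^1(\mathcal O_{\bar X_{red}})=1$. This section is a nonzero constant, a unit, that annihilates $\mathcal N$. So $\mathcal N=0$. Now $\chi(\mathcal O_C)=0=\chi(\mathcal O_{\bar X})$, so $\mathcal O_{\bar X}\to\nu_*\mathcal O_C$ (with $\nu:C\to\bar X$) has cokernel of length $0$, and $C=\bar X$. Thus $Y_\eta:=X_\eta$ is smooth of genus one and geometrically an elliptic curve. Lemma 8.1 gives $B'$, and $\alpha$ is finite because it is non-constant on a curve.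

**Case $\kappa=1$.** Now $X_\eta$ is a regular surface. It need not be geometrically normal, and its Stein factorization over $A_K$ will be the torsor.

*Geometric integrality.* Here $[K:K^p]=p$. If $t\in K\setminus K^p$, then $t\notin k(X)^p$, since a $p$-th root would be algebraic over $K$, hence in $K$. So $k(X)\otimes_KK^{1/p}=k(X)[T]/(T^p-t)$ is a field, and $k(X)/K$ is separable by MacLane. Thus $X_\eta$ is a geometrically integral surface.

*Conductor.* Let $\nu:V\to X_{\bar K}:=X_\eta\otimes\bar K$ be the normalization. $X_{\bar K}$ is a local complete intersection, hence Gorenstein and $S_2$. Duality for $\nu$ gives $\nu_*\omega_V=\mathcal Hom(\nu_*\mathcal O_V,\omega_{X_{\bar K}})=\mathfrak c\cdot\omega_{X_{\bar K}}$ with $\mathfrak c$ the conductor. At codimension-one points of $V$ the ideal $\mathfrak c$ is $\mathcal O_V(-\mathrm{Cond})$ for an effective divisor $\mathrm{Cond}$, so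
$$K_V+\mathrm{Cond}\sim\nu^*K_{X_\eta}.\tag{8.2}$$
The support of $\mathrm{Cond}$ is exactly the preimage of the codimension-one non-normal locus, since $\mathfrak c_q$ lies in the maximal ideal at a non-normal $q$. For example, for the cuspidal ring $k[u^2,u^3]\subset k[u]$ the conductor is $u^2k[u]$, so $\mathrm{Cond}$ is twice the origin.

**(i) $h^0(V,n(K_V+\mathrm{Cond}))\le1$ for all $n>0$.** This carries (8.1) over to $V$. Otherwise, by (8.2), there are independent sections $s_1,s_2$ of the pullback of $\omega_{X_\eta}^n$. They are defined on the normalization $V'$ of $X_{K'}$ for a large finite $K'/K$ with $V'\otimes_{K'}\bar K=V$. Let $\delta=\deg(V'\to X_\eta)$. For $c\in K$ the norm $\mathrm N(s_1+cs_2)$ is a nonzero section of $\omega_{X_\eta}^{n\delta}$, since norms of integral elements lie in the normal sheaf of rings $\mathcal O_{X_\eta}$. By (8.1) these norms are all proportional; let $\Delta_0$ be their common divisor. From the characteristic polynomial of multiplication by $s$, which has coefficients in $\mathcal O_{X_\eta}$ locally, $\mathrm N(s)/s$ is a polynomial in $s$ with such coefficients, hence regular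 on $V'$. So $\operatorname{div}(s_1+cs_2)$ is at most the pullback of $\Delta_0$. There are only finitely many such effective divisors, and $K$ is infinite, so two values $c\ne c'$ give the same divisor. Then $(s_1+cs_2)/(s_1+c's_2)\in H^0(V',\mathcal O)^*=K'^*$, where $H^0(V',\mathcal O)=K'$ because $V=V'\otimes\bar K$ is integral. If this ratio is $\lambda$, independence gives $\lambda=1$ and $c=\lambda c'$, a contradiction.

**(ii) $V$ maps birationally to an abelian surface $B_1$.** Let $\tilde V\to V$ be a resolution. $\tilde V$ is generically finite over its image in an abelian variety, and abelian varieties contain no rational curves, so $\tilde V$ is not ruled and $\kappa(\tilde V)\ge0$. By (i), $h^0(nK_{\tilde V})\le h^0(nK_V)\le h^0(n(K_V+\mathrm{Cond}))\le1$, so $\kappa(\tilde V)=0$. The Albanese dimension of $\tilde V$ is at least $2$, so $b_1\ge4$, and by the Bombieri–Mumford classification the minimal model of $\tilde V$ is an abelian surface $B_1$. The induced map $B_1\to A_{\bar K}$ is generically finite, hence finite. So $B_1$ is the normalization of the image of $V$ in the field $\bar K(V)$. As $V$ is normal,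 $V\to A_{\bar K}$ factors through a birational morphism $\beta:V\to B_1$.

The invariant $2$-form of $B_1$ pulls back to a rational section of $\mathcal O(K_V)$. Off the $\beta$-exceptional curves $\beta$ is a local isomorphism (it is birational and quasi-finite onto a normal surface), and divisors exceptional over a smooth surface have discrepancy $\ge1$. So
$$K_V\sim E_V\ \text{ with }E_V\ge0,\ \ \mathrm{Supp}\,E_V=\text{the union of all }\beta\text{-exceptional curves}.$$

**(iii) $D_1:=\beta_*\mathrm{Cond}=0$.** We show that non-normality in codimension one can only occur along exceptional curves. Suppose $D_1\ne0$. By the theorem of the square $t_x^*D_1+t_{-x}^*D_1\in|2D_1|$ for all $x\in B_1$. This divisor varies with $x$, because the translates of $D_1$ cover $B_1$. So $h^0(B_1,2D_1)\ge2$. Every component of $\beta^*D_1$ is exceptional or the strict transform of a component of $D_1$, so $\mathrm{Supp}\,\beta^*D_1\subset\mathrm{Supp}(E_V+\mathrm{Cond})$ and $\beta^*D_1\le N(E_V+\mathrm{Cond})$ for some $N$. Therefore $h^0(V,2N(E_V+\mathrm{Cond}))\ge2$. As $E_V+\mathrm{Cond}\sim K_V+\mathrm{Cond}$, this contradicts (i).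

**(iv) The torsor.** Let $X_\eta\to Y_\eta\to A_K$ be the Stein factorization. $Y_\eta$ is a normal surface, birational to $X_\eta$ and finite over $A_K$, so it is projective, and $Y_{\bar K}$ is integral. The normalization of $Y_{\bar K}$ is finite over $A_{\bar K}$ with function field $\bar K(B_1)$, so it is $B_1$. Let $U\subset Y_\eta$ be open with finite complement such that $X_\eta\to Y_\eta$ is an isomorphism over $U$. The part of $V$ over $U_{\bar K}$ is the normalization of $U_{\bar K}$, so $\beta$ is an isomorphism over $U_{\bar K}$, and no exceptional curve meets this part. By (iii) $\mathrm{Cond}$ is $\beta$-exceptional, so it is zero on this part. So $U_{\bar K}$ is regular in codimension one. It is $S_2$, being a local complete intersection, hence it is normal. Thus $Y_{\bar K}$ is regular in codimension one. It is $S_2$ because the normal surface $Y_\eta$ is Cohen–Macaulay, and this property is preserved by field extension. So $Y_{\bar K}$ is normal, that is, $Y_{\bar K}=B_1$. Lemma 8.1 gives the abelian surface $B'$. $\square$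

## 9. Translation invariance and the proof of Theorem 2

**Proposition 9.1.** There is an abelian subvariety $B\subset A$, $\dim B=3-\kappa(X)>0$, such that $t_{c*}R^ia_*\omega_X\cong R^ia_*\omega_X$ for all $c\in B(k)$ and all $i\ge0$.

*Proof.* **Step 1 (a homomorphism $B'\to A_K$).** Over $\bar K$, $\alpha$ is a morphism of abelian varieties, so it is a homomorphism followed by a translation. So the morphism $B'\times Y_\eta\to A_K$, $(b,y)\mapsto\alpha(by)-\alpha(y)$, is constant along the fibres of $pr_1$. As $pr_{1*}\mathcal O=\mathcal O$, it factors through a morphism $\varphi:B'\to A_K$, which is a homomorphism (check over $\bar K$), with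
$$\alpha(by)=\varphi(b)+\alpha(y).\tag{9.1}$$
Its kernel is finite because $\alpha$ is finite.

**Step 2 (the image is constant).** We show that $\varphi(B')$ comes from $k$. The prime-to-$p$ torsion points of $\varphi(B')_{\bar K}$ are dense in it, and they lie in $A(k)$, because $A[n]$ is étale over the algebraically closed field $k$ for $p\nmid n$. Let $B\subset A$ be the closure of this subgroup of $A(k)$. An equation over $\bar K$ vanishing at these $k$-points has, with respect to a $k$-basis of $\bar K$, coefficients vanishing on $B$; so the points are dense in $B_{\bar K}$ too. Hence $\varphi(B')=B_K$, and $B$ is an abelian subvariety of dimension $3-\kappa(X)$.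

**Step 3 (birational self-maps of $X$).** Let $n>0$ kill $\ker\varphi$. Then $[n]_{B'}=\psi\varphi$ with $\psi:B_K\to B'$, since $\varphi:B'\to B_K$ is the quotient by its kernel. From $\varphi\psi\varphi=[n]\varphi$ and surjectivity, $\varphi\psi=[n]$. For $b\in B(k)$ the point $\psi(b)\in B'(K)$ acts on $Y_\eta$, hence on $k(Y_\eta)=k(X)$, and gives a birational map $\varphi_b:X\dashrightarrow X$. By (9.1), $a\circ\varphi_b=t_{nb}\circ a$.

**Step 4 (comparison of direct images).** The closure of the graph of $\varphi_b$ in $X\times X$ is an $A$-scheme via $a\circ pr_2=t_{nb}\circ a\circ pr_1$. It is proper and birational over both $(X,t_{nb}\circ a)$ and $(X,a)$. By Chatzistamatiou–Rülling (*Higher direct images of the structure sheaf in positive characteristic*, Algebra & Number Theory 5 (2011): integral smooth schemes over a perfect field that are properly birational over a base have isomorphic higher direct images of $\mathcal O$ and of $\omega$ on the base),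
$$t_{nb*}R^ia_*\omega_X=R^i(t_{nb}a)_*\omega_X\cong R^ia_*\omega_X .$$
Finally $nB(k)=B(k)$. $\square$

*Proof of Theorem 2.* For $i>0$, $\mathrm{Supp}\,R^ia_*\omega_X$ is finite by Corollary 4.2 and stable under translation by the infinite group $B(k)$ by Proposition 9.1. The stabilizer in $A(k)$ of a nonempty finite set is finite: an element of it is determined by the image of one point. So the support is empty. $\blacksquare$

## 10. Fourier–Mukai transforms and the proof of Theorem 3

Put $\mathcal F=a_*\omega_X$. By Theorem 2, $H^i(A,\mathcal F\otimes P)=H^i(X,\omega_X\otimes a^*P)$ for $P\in\hat A$. Let $B$ be as in Proposition 9.1. That $\kappa\in\{0,1,2\}$ is Lemma 7.1 together with the hypothesis.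

Recall the Fourier–Mukai functor: with the Poincaré bundle $\mathcal P$ on $A\times\hat A$, $R\hat{\mathcal S}(\cdot)=Rpr_{2*}(pr_1^*(\cdot)\otimes\mathcal P)$, and $R\mathcal S$ in the other direction. For $\iota_y:\{y\}\hookrightarrow\hat A$, base change gives $L\iota_y^*R\hat{\mathcal S}(\mathcal F)=R\Gamma(A,\mathcal F\otimes P_y)$. Also $R\hat{\mathcal S}(t_c^*\mathcal F)\cong R\hat{\mathcal S}(\mathcal F)\otimes P_{-c}$, where for $c\in A(k)$ the bundle $P_c\in\mathrm{Pic}^0(\hat A)$ is $\mathcal P|_{\{c\}\times\hat A}$. For example $R\hat{\mathcal S}$ of the skyscraper sheaf at $c$ is $P_c$.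

**Lemma 10.1.** Let $u:\Gamma\to Q$ be a morphism from a smooth projective curve to an abelian variety such that $u^*:\mathrm{Pic}^0(Q)\to\mathrm{Pic}^0(\Gamma)$ is zero. Then $u$ is constant.

*Proof.* Up to a translation $u$ factors through a homomorphism $\mathrm{Jac}(\Gamma)\to Q$, whose dual is $u^*$. If the dual is zero, so is the homomorphism. $\square$

**Proof of (a).** *All $V^i$ lie in finitely many fibres of $\hat\iota$.* For $c\in B(k)$, $t_c^*\mathcal F\cong\mathcal F$, so $R\hat{\mathcal S}(\mathcal F)\otimes P_c\cong R\hat{\mathcal S}(\mathcal F)$. Let $\mathcal G=\mathcal H^j(R\hat{\mathcal S}(\mathcal F))$, so $\mathcal G\otimes P_c\cong\mathcal G$. Let $u:\Gamma\to\mathrm{Supp}\,\mathcal G\subset\hat A$ be a morphism from a smooth projective curve. By Nakayama $u^*\mathcal G$ has nonzero fibres everywhere, so $u^*\mathcal G/\mathrm{tors}$ is a vector bundle of rank $r\ge1$. Comparing determinants, $(u^*P_c)^r\cong\mathcal O_\Gamma$ for all $c\in B(k)$. As $B(k)$ is divisible, $u^*P_c\cong\mathcal O_\Gamma$ for all $c\in B(k)$. Now $P_c=\hat\iota^*P^B_c$, where $P^B_c\in\mathrm{Pic}^0(\hat B)=B$ is the point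 $c$. So the pullback $\mathrm{Pic}^0(\hat B)\to\mathrm{Pic}^0(\Gamma)$ along $\hat\iota u$ is zero, and $\hat\iota u$ is constant by Lemma 10.1. Two points of a connected component of $\mathrm{Supp}\,\mathcal G$ can be joined by a chain of curves, so $\hat\iota$ is constant on each component. If $y$ lies in no $\mathrm{Supp}\,\mathcal H^j(R\hat{\mathcal S}(\mathcal F))$, then $R\Gamma(A,\mathcal F\otimes P_y)=0$. Hence every $V^i(\mathcal F)$ lies in $\bigcup_j\mathrm{Supp}\,\mathcal H^j(R\hat{\mathcal S}(\mathcal F))$, so in finitely many fibres of $\hat\iota$. These have codimension $\dim B=3-\kappa$.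

*The loci $V^i$ with $i\ge3$.* Since $\dim\mathrm{Supp}\,\mathcal F=3$, $V^i=\emptyset$ for $i\ge4$. If $P\in V^3$, then by Serre duality on $X$, $H^0(X,a^*P^{-1})\ne0$. On a smooth projective model $X'\to X$ a nonzero section has a numerically trivial effective divisor of zeros, so it has no zeros, and $P$ pulls back to the trivial bundle on $X'$. Such $P$ form a closed subgroup of $\hat A$; let $T'$ be its reduced identity component, an abelian subvariety. For $t\in T'=\mathrm{Pic}^0(\hat T')$, the bundle on $\hat T'$ given by $t$ pulls back to $P_t$ on $A$. So $X'\to A\to\hat T'$ pulls back every element of $\mathrm{Pic}^0(\hat T')$ to a trivial bundle, and by Lemma 10.1 applied to curves mapping to $X'$ it is constant. Hence $a(X)$ lies in a translate of the kernel of $A\to\hat T'$, which has dimension $\dim A-\dim T'$. So $\dim A-\dim T'\ge3$, i.e. $\operatorname{codim}V^3\ge3$. If $\kappa\le1$, then also $\operatorname{codim}V^1,\operatorname{codim}V^2\ge2$, and $\mathcal F$ is GV.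

**Proof of (b).** If $\kappa=2$, then $\operatorname{codim}V^1\ge1$ and $\operatorname{codim}V^3\ge3$ by (a). The fibres of $\hat\iota$ are translates of $\ker\hat\iota=\widehat{A/B}$, irreducible of codimension $1$, and the closed set $V^2$ lies in finitely many of them. So $\operatorname{codim}V^2\ge2$ fails if and only if $V^2$ contains a fibre.

**Proof of (c).** Let $X$ be weakly ordinary, $g=\dim A$ and $\mathbf D=R\mathcal Hom(-,\mathcal O_A[g])$. The Cartier operator gives $F_*\mathcal F\to\mathcal F$. Put $\Omega_e=F^e_*\mathcal F$ and $\Lambda_e=R\hat{\mathcal S}(\mathbf D(\Omega_e))$, with maps $\Lambda_e\to\Lambda_{e+1}$ induced by $\Omega_{e+1}\to\Omega_e$. Since $\omega_A=\mathcal O_A$, base change and Serre duality give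
$$\mathcal H^{-i}(L\iota_y^*\Lambda_e)=H^i(A,\Omega_e\otimes P_y^{-1})^*.\tag{10.1}$$

**Step 1 (at $0$ the transition maps are isomorphisms).** Here weak ordinarity enters. On derived fibres at $0$, $\Lambda_e\to\Lambda_{e+1}$ is dual to $H^i(A,F^{e+1}_*\mathcal F)\to H^i(A,F^e_*\mathcal F)$. As an additive map, this is $H^i(X,F_*\omega_X)\to H^i(X,\omega_X)$ by Theorem 2. The latter is the Serre dual of the Frobenius map $H^{3-i}(X,\mathcal O_X)\to H^{3-i}(X,F_*\mathcal O_X)$, hence bijective. So the derived fibre at $0$ of the cone of $\Lambda_e\to\Lambda_{e+1}$ vanishes. By Nakayama the cone vanishes near $0$, and $\Lambda_e\to\Lambda_{e+1}$ is an isomorphism after localizing at $0\in\hat A$, for every $e$.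

**Step 2 (a vanishing for Frobenius pullbacks).** This is the Serre-type vanishing that kills the negative cohomology sheaves. Let $L$ be an ample line bundle on $\hat A$ and $\hat L=R\mathcal S(L)$, a vector bundle on $A$ because $H^i(\hat A,L\otimes P)=0$ for $i>0$ and all $P\in\mathrm{Pic}^0(\hat A)$. By Mukai $\phi^*\hat L\cong L^{-1}\otimes H^0(L)$ for the isogeny $\phi=\phi_L:\hat A\to A$. We claim that for every coherent $\mathcal M$ on $A$ and every $i>0$, $H^i(A,\mathcal M\otimes F^{e*}\hat L^\vee)=0$ for $e\gg0$. This is clear for $i>g$; use descending induction on $i$. Let $\mathcal N$ be the sheaf on $\hat A$ with $\phi_*\mathcal N=\mathcal Hom(\phi_*\mathcal O,\mathcal M)$. Evaluation at $1$ gives $\phi_*\mathcal N\to\mathcal M$. It is surjective, since $\phi$ is finite flat and $1$ is locally part of a basis of $\phi_*\mathcal O$. Let $\mathcal M'$ be the kernel. By the projection formula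
$$H^i(A,\phi_*\mathcal N\otimes F^{e*}\hat L^\vee)=H^i(\hat A,\mathcal N\otimes F^{e*}\phi^*\hat L^\vee),$$
which is a sum of $h^0(L)$ copies of $H^i(\hat A,\mathcal N\otimes L^{p^e})$, and this is $0$ for $e\gg0$ by Serre. By induction $H^{i+1}(A,\mathcal M'\otimes F^{e*}\hat L^\vee)=0$ for $e\gg0$. The long exact sequence gives the claim.

**Step 3 ($\mathcal H^j(\Lambda_0)_0=0$ for $j\ne0$).** For $j>0$, $\mathcal H^j(\Lambda_0)=0$: if $j$ is the top degree with $\mathcal H^j(\Lambda_0)\ne0$ and $y$ is in its support, then $\mathcal H^j(L\iota_y^*\Lambda_0)=\mathcal H^j(\Lambda_0)\otimes k(y)\ne0$, so $j\le0$ by (10.1). Let $j<0$. Choose $L$ ample on $\hat A$ with $H^a(\hat A,\mathcal H^b(\Lambda_0)\otimes L)=0$ for all $a>0$ and all $b$, and with $\mathcal H^j(\Lambda_0)\otimes L$ globally generated. The projection formula on $A\times\hat A$ gives $R\Gamma(\hat A,\Lambda_e\otimes L)=R\Gamma(A,\mathbf D(\Omega_e)\otimes\hat L)$, so by Serre duality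
$$H^j(\hat A,\Lambda_e\otimes L)=H^{-j}(A,F^e_*\mathcal F\otimes\hat L^\vee)^*=H^{-j}(A,\mathcal F\otimes F^{e*}\hat L^\vee)^*,$$
where the last equality is one of additive groups before dualizing, which is enough to read off vanishing. By Step 2 this vanishes for $e\gg0$, since $-j>0$. By the choice of $L$, the edge map $H^j(\hat A,\Lambda_0\otimes L)\to H^0(\hat A,\mathcal H^j(\Lambda_0)\otimes L)$ is an isomorphism. By naturality of the edge maps, $H^0(\mathcal H^j(\Lambda_0)\otimes L)\to H^0(\mathcal H^j(\Lambda_e)\otimes L)$ factors through $H^j(\hat A,\Lambda_e\otimes L)=0$ for $e\gg0$. By global generation $\mathcal H^j(\Lambda_0)\to\mathcal H^j(\Lambda_e)$ is zero. At $0$ it is an isomorphism by Step 1. So $\mathcal H^j(\Lambda_0)_0=0$.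

**Step 4 (codimension from projective dimension).** Near $0$, $\Lambda_0$ is a coherent sheaf $\mathcal M$ in degree $0$. By (10.1), $-y\in V^i(\mathcal F)$ if and only if $\mathrm{Tor}_i(\mathcal M,k(y))\ne0$, that is, $\operatorname{pd}\mathcal M_y\ge i$ (with $\operatorname{pd}0=-\infty$). The set of scheme points with $\operatorname{pd}\ge i$ is closed: it is $\bigcup_{j\ge i}\mathrm{Supp}\,\mathcal Ext^j(\mathcal M,\mathcal O)$. At the generic point of a component of it, of codimension $c$, the local ring is regular of dimension $c$, so $i\le\operatorname{pd}\le c$. Hence every component of $V^i(\mathcal F)$ through $0$ has codimension $\ge i$.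

If, in (b), the fibre of $\hat\iota$ through $0$ were contained in $V^2$, it would be a component of $V^2$ through $0$, since $V^2$ lies in finitely many fibres, all irreducible of codimension $1$. But its codimension is $1<2$. This proves Theorem 3. $\blacksquare$

Read the threefold of Theorem 1 against Theorem 3. By (a) it has $\kappa(X)=2$. By (a) and (b) the set $\{L^{-1}\}\times\mathrm{Pic}^0(A')$, irreducible of codimension $1$ and contained in $V^2$, is a whole fibre of $\hat\iota$. So $\ker\hat\iota=\{0\}\times\mathrm{Pic}^0(A')$. This says that the dual of $B\to A\to A'$ is zero, so $B\to A'$ is zero and $B=E\times\{0\}$. As $L$ is nontrivial, the fibre misses $0$, as (c) requires. Finally, $E'\times\tilde S$ with the map $\eta\times\pi$ also satisfies the hypotheses of Theorem 2, and its direct image contains the summand $\mathcal O_E\boxtimes\mathcal E$, so its $V^2$ contains $\{0\}\times\mathrm{Pic}^0(A')$, which passes through the origin. By (c) the étale cover $E'\times\tilde S$ of the weakly ordinary threefold $X$ is not weakly ordinary.
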